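# Exponential quasi-invariants of Weyl groups and the Frobenius obstruction to freeness

## 1. First guess: inverting $|W|$ makes the modules free

Let $G$ be a compact connected Lie group with maximal torus $T$, and assume that $\pi_1(G)$ is torsion-free (for example, $G$ simply connected, or $G=U(n)$). Let $W=W_G(T)$ be the Weyl group, $\hat T=\mathrm{Hom}(T,U(1))$ the character lattice, $\mathcal R=\mathcal R_W\subset\hat T$ the root system, and $\mathcal R_+$ a choice of positive roots. The reflection of a root $\alpha$ is $s_\alpha\lambda=\lambda-\langle\lambda,\alpha^\vee\rangle\alpha$. Let $R(T)=\mathbb Z[\hat T]$, with basis $e^\lambda$ and the induced $W$-action.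

The theorem of Pittie and Steinberg (Steinberg, Topology 14 (1975)) says that $R(T)$ is free of rank $|W|$ over $R(T)^W$. We ask whether freeness survives when $R(T)$ is replaced by the subring of those $f$ that agree with $s_\alpha f$ to high order along $e^\alpha=1$, for every root $\alpha$. The precise definitions are as follows.

**Definition (half roots and multiplicities).** For $\alpha\in\mathcal R_+$ put $\bar\alpha=\frac12\alpha$ if $\frac12\alpha\in\hat T$, and $\bar\alpha=\alpha$ otherwise. Let $\mathcal M(W)$ be the set of $W$-invariant functions $k:\mathcal R\to\mathbb Z_+$, $\alpha\mapsto k_\alpha$, with values in the nonnegative integers.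

For $SU(2)$ we have $\hat T=\mathbb Z\omega$ and $\alpha=2\omega$, so $\bar\alpha=\omega$. For $U(2)$ we have $\hat T=\mathbb Z\epsilon_1\oplus\mathbb Z\epsilon_2$ and $\alpha=\epsilon_1-\epsilon_2$, so $\bar\alpha=\alpha$.

**Definition (exponential quasi-invariants).** For $k\in\mathcal M(W)$,
$$\mathscr Q_k(W)=\{f\in R(T): s_\alpha(f)\equiv f\ \mathrm{mod}\ \langle(1-e^\alpha)(1-e^{\bar\alpha})^{2k_\alpha}\rangle\ \ \forall\alpha\in\mathcal R_+\}.$$
It is a ring containing $R(T)^W$.

**Definition (the two rings of $W$-tuples).** In the product of $|W|$ copies of $R(T)$, written $\{(p_w)_{w\in W}\}$ (the source writes $\sum_w p_w\otimes w$), with componentwise multiplication and $R(T)$ embedded diagonally, put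
$$\boldsymbol{\mathscr Q}_{2k}(W)=\{(p_w): p_{s_\alpha w}\equiv p_w\ \mathrm{mod}\ \langle(1-e^{\bar\alpha})^{2k_\alpha}\rangle\ \ \forall\alpha\in\mathcal R_+\},$$
$$\boldsymbol{\mathscr Q}'_{2k+1}(W)=\{(p_w): p_{s_\alpha w}\equiv p_w\ \mathrm{mod}\ \langle(1-e^{\alpha})(1-e^{\bar\alpha})^{2k_\alpha}\rangle\ \ \forall\alpha\in\mathcal R_+\}.$$

The statement to prove or disprove, which comes from Yuri Berest, Yun Liu and Ajay C. Ramadoss, "Quasi-flag manifolds and moment graphs", arXiv:2509.23521 (2025), is this: for all $k\in\mathcal M(W)$, after inverting $|W|$,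

- (i) $\boldsymbol{\mathscr Q}_{2k}(W)$ is a free module of rank $|W|$ over $R(T)$;
- (ii) $\mathscr Q_k(W)$ is a free module of rank $|W|$ over $R(T)^W$;
- (iii) $\boldsymbol{\mathscr Q}'_{2k+1}(W)$ is a free module of rank $|W|$ over $R(T)$.

One would first guess that this is true. Once $|W|$ is invertible we may average over $W$, the representation theory of $W$ causes no trouble, and the smallest cases agree with the guess.

**The case $k=0$.** Since $e^\lambda-e^{\lambda-n\alpha}$ is divisible by $1-e^\alpha$, every $f\in R(T)$ satisfies $s_\alpha f\equiv f$ mod $(1-e^\alpha)$. So $\mathscr Q_0=R(T)$, and (ii) is the Pittie–Steinberg theorem. In (i) the modulus is $1$, so $\boldsymbol{\mathscr Q}_0$ is the full product, which is free.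

**The group $SU(2)$.** Put $x=e^\omega$, $A=\mathbb Z[\frac12]$, $R=A[x^{\pm1}]$, $B=R^W=A[x+x^{-1}]$; the reflection is $x\mapsto x^{-1}$. Then $\boldsymbol{\mathscr Q}_{2k}=\{(p,p'):p\equiv p' \bmod (1-x)^{2k}\}$ has basis $(1,1)$, $((1-x)^{2k},0)$, and $\boldsymbol{\mathscr Q}'_{2k+1}$ is treated the same way. For (ii), write $f=f_++f_-$ with $f_\pm=\frac12(f\pm sf)$. The condition is that $f_-$ is divisible by $(1-x^2)(1-x)^{2k}$. The anti-invariants are spanned by the elements $x^n-x^{-n}$, so they equal $(x-x^{-1})B$. Write $f_-=(x-x^{-1})b$; the condition is $(1-x)^{2k}\mid b$. Since $x^{-k}(1-x)^{2k}=(x+x^{-1}-2)^k$ lies in $B$, this means $b\in(x+x^{-1}-2)^kB$. So $\mathscr Q_k$ is free over $B$ with basis $1$, $(x-x^{-1})(x+x^{-1}-2)^k$.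

## 2. Coprimality, the ring $R^W$, and orders at the identity

Put $A=\mathbb Z[1/|W|]$. Throughout, $A'$ is a ring with $A\subset A'\subset\mathbb Q$ (so $A'$ is a principal ideal domain), and
$$R=A'[\hat T],\qquad B=R^W .$$
The question is about $A'=A$; the larger rings cost nothing and will be needed. Each ring above is the kernel of a map from some $R(T)^n$ to a sum of quotients $R(T)/(g)$, so its formation commutes with flat base change. From now on $N:=\mathscr Q_k$, $\boldsymbol{\mathscr Q}_{2k}$, $\boldsymbol{\mathscr Q}'_{2k+1}$ denote the versions over $A'$, and (i)–(iii) refer to these. If there are no roots, then $W=1$ and all three modules equal $R$. So we assume that there are roots; then $2\mid|W|$ and $2$ is a unit in $A'$.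

For every root (positive or not) put
$$d_\alpha=(1-e^{\bar\alpha})^{2k_\alpha},\qquad g_\alpha=(1-e^\alpha)\,d_\alpha,\qquad \overline{-\alpha}=-\bar\alpha .$$
Since $w\bar\alpha=\overline{w\alpha}$, we have $wd_\alpha=d_{w\alpha}$ and $wg_\alpha=g_{w\alpha}$. From $1-e^{-\mu}=-e^{-\mu}(1-e^\mu)$ we get
$$d_{-\alpha}=e^{-2k_\alpha\bar\alpha}d_\alpha,\qquad g_{-\alpha}=-e^{-\alpha-2k_\alpha\bar\alpha}g_\alpha,\qquad 2k_\alpha\bar\alpha\in\mathbb Z\alpha. \tag{2.1}$$
So the ideals $d_\alpha R$ and $g_\alpha R$ are $s_\alpha$-stable and depend only on $\pm\alpha$. Also $1-e^{\bar\alpha}$ divides $1-e^\alpha$, so every prime factor of $g_\alpha$ divides $1-e^\alpha$.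

**Fact 2.1 (coprimality).** *If $\mu,\nu\in\hat T$ are linearly independent, then $1-e^\mu$ and $1-e^\nu$ are coprime in the UFD $F[\hat T]$ for every field $F$, and in the UFD $A'[\hat T]$. Hence $g_\alpha,g_\beta$ are coprime for $\beta\ne\pm\alpha$, in $R$ and in $\mathbb F_p[\hat T]$.*

*Proof.* Units of $F[\hat T]$ are the monomials $ce^\lambda$, and a non-monomial over $F$ is a non-monomial over $\bar F$; so we may take $F=\bar F$. Write $\mu=c\mu_0$ with $\mu_0$ primitive and $c\ge1$, put $t=e^{\mu_0}$, and choose $\hat T=\mathbb Z\mu_0\oplus L$. Every prime factor of $1-t^c$ is associate to some $t-\zeta$ with $\zeta\neq0$, and $\bar F[\hat T]/(t-\zeta)\cong\bar F[L]$. If $\nu=m\mu_0+\nu'$ with $\nu'\in L$, then $\nu'\ne0$, and the image $1-\zeta^me^{\nu'}$ of $1-e^\nu$ is not zero. Over $A'$: let $\pi$ be a common prime factor. If $\pi$ were a unit in $\mathbb Q[\hat T]$ it would be a monomial, hence associate to a prime number; but no prime number dividing $1-e^\mu$ exists among the non-units of $A'$. So $\pi$ is a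 non-unit in $\mathbb Q[\hat T]$ dividing both, contrary to the field case. For the last sentence, use that the root system is reduced, that $1-e^\alpha$ and $1-e^\beta$ are coprime, and that every prime factor of $g_\alpha$ divides $1-e^\alpha$. $\square$

**Fact 2.2.** *For $r\in R$: $s_\alpha r\equiv r$ mod $(1-e^\alpha)$.* This was checked in Section 1 for $r=e^\lambda$.

**Fact 2.3.** *$N$ is $W$-stable. More precisely, for $f\in N$, all $w\in W$ and all roots $\alpha$, $s_\alpha wf-wf\in g_\alpha R$.* Indeed, with $\beta=w^{-1}\alpha$ we have $s_\alpha w=ws_\beta$, so $s_\alpha wf-wf=w(s_\beta f-f)\in w(g_\beta R)=g_\alpha R$.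

**Fact 2.4 (structure of $\hat T$ and $B$).** *There is a decomposition $\hat T=\bigoplus_i\mathbb Z\tilde\omega_i\oplus X_0$ with $W$ acting trivially on $X_0$ and $\langle\tilde\omega_i,\alpha_j^\vee\rangle=\delta_{ij}$ for the simple roots $\alpha_j$. For each root $\alpha$ some $\lambda\in\hat T$ has $\langle\lambda,\alpha^\vee\rangle=1$. The ring $B$ is a polynomial ring over $A'[X_0]$ in the orbit sums of the $\tilde\omega_i$.*

*Proof.* Since $G/[G,G]$ is a torus, $\pi_2(G/[G,G])=0$ and $\pi_1([G,G])\hookrightarrow\pi_1(G)$. The group $\pi_1([G,G])$ is finite and $\pi_1(G)$ is torsion-free, so $[G,G]$ is simply connected. Restricting characters to the maximal torus $T\cap[G,G]$ is surjective, so $\hat T$ surjects onto the weight lattice of $[G,G]$; the kernel $X_0$ consists of characters of $G/[G,G]$, on which $W$ acts trivially. Lift the fundamental weights to $\tilde\omega_i$. Every coroot is $W$-conjugate to a simple one, which gives the second claim. For the third (Bourbaki, Lie VI §3.4, Thm. 1): the orbit sums $m_\lambda$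 of the dominant elements $\lambda=\sum n_i\tilde\omega_i+x$ ($n_i\ge0$, $x\in X_0$) form an $A'$-basis of $B$. The product $e^x\prod_im_{\tilde\omega_i}^{n_i}$ equals $m_\lambda$ plus an integer combination of $m_\mu$ with $\mu$ dominant and $\lambda-\mu$ a nonzero sum of positive roots. For fixed $\lambda$ there are finitely many such $\mu$, so this unitriangular system can be inverted, and the products also form a basis. $\square$

**Fact 2.5 (projective modules).** By Swan (Trans. AMS 237 (1978)), finitely generated projective modules over polynomial–Laurent rings over a principal ideal domain are free. This applies to $R$ and, by Fact 2.4, to $B$. By Pittie–Steinberg, $R$ is free of rank $|W|$ over $B$. In particular $R$ is finite over the noetherian ring $B$, so $N\subset R$ is a finitely generated $B$-module, and $\boldsymbol{\mathscr Q}_{2k}$, $\boldsymbol{\mathscr Q}'_{2k+1}$ are finitely generated over $R$.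

**Ranks.** Let $\delta=\prod_{\alpha\in\mathcal R}g_\alpha$. The group $W$ permutes the factors, so $0\ne\delta\in B$. We have $\delta R\subset N$, and $\delta\prod_wR$ lies in both rings of tuples. So $N\otimes_B\mathrm{Frac}\,B=\mathrm{Frac}\,R$ has dimension $|W|$ over $\mathrm{Frac}\,B$, and the two rings of tuples have rank $|W|$ over $R$.

**Fact 2.6 (orders and symbols at the identity).** Let $I\subset R$ be the augmentation ideal, the kernel of $e^\lambda\mapsto1$. Choose a basis $\lambda_1,\dots,\lambda_n$ of $\hat T$ and put $x_i=e^{\lambda_i}-1$. Then $I=(x_1,\dots,x_n)$ and $R/I^d=A'[x_1,\dots,x_n]/(x_1,\dots,x_n)^d$, because the $1+x_i$ are already invertible in the right-hand ring. So $R/I^d$ is free over $A'$ and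
$$I^d/I^{d+1}\cong\mathrm{Sym}^d(\hat T\otimes A'),\qquad e^\lambda-1\mapsto\lambda .$$
The rule $e^\lambda-1\mapsto\lambda$ is additive because $e^{\lambda+\mu}-1=(e^\lambda-1)+(e^\mu-1)+(e^\lambda-1)(e^\mu-1)$; so the isomorphism is $W$-equivariant. The same holds over $\mathbb Q$ and over $\mathbb F_p$, compatibly with base change. We write $I_{\mathbb Q}\subset\mathbb Q[\hat T]$ and $\bar I\subset\mathbb F_p[\hat T]$. Since $R/I^d$ is torsion-free, $R\cap I_{\mathbb Q}^d=I^d$. A nonzero element of $\mathbb Q[\hat T]$ is a unit in $1+I_{\mathbb Q}$ times a nonzero polynomial in the $x_i$, so it has a finite *order* $d$ (it lies in $I_{\mathbb Q}^d\setminus I_{\mathbb Q}^{d+1}$) and a nonzero *symbol* in $\mathrm{Sym}^d(\hat T_{\mathbb Q})$. As $\mathrm{Sym}(\hat T_{\mathbb Q})$ is a domain, orders add and symbols multiply. For example, $1-e^\beta$ has symbol $-\beta$, and $g_\beta$ has as symbol a nonzero multiple of $\beta^{2k_\beta+1}$.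

## 3. Root systems with all components of rank one

Here the guess is right, for every $k$ and over every $A'$.

**Proposition 3.1.** *If every irreducible component of $\mathcal R$ has rank $1$, then (i) and (iii) hold for all $k$.*

*Proof.* Now $W=\langle s_1\rangle\times\dots\times\langle s_n\rangle$, with positive roots $\alpha_1,\dots,\alpha_n$. For $S\subset\{1,\dots,n\}$ let $\mathrm{sgn}_S:W\to\{\pm1\}$ be the character with $\mathrm{sgn}_S(s_i)=-1$ exactly for $i\in S$. As $2$ is a unit, every $(p_w)\in\prod_wR$ is uniquely $p_w=\sum_Sq_S\,\mathrm{sgn}_S(w)$ with $q_S\in R$, and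
$$p_{s_iw}-p_w=-2\sum_{S\ni i}q_S\,\mathrm{sgn}_S(w).$$
By Fourier inversion on $W$, these are divisible by an element $m_i$ for all $w$ if and only if $m_i\mid q_S$ for all $S\ni i$. Take $m_i=d_{\alpha_i}$ for (i) and $m_i=g_{\alpha_i}$ for (iii). The $m_i$ are pairwise coprime by Fact 2.1, so the module is $\bigoplus_S\big(\prod_{i\in S}m_i\big)R\cdot\mathrm{sgn}_S$, free of rank $2^n=|W|$. $\square$

The proof splits the functions on $W$ into isotypic pieces and solves each piece by unique factorization. The natural next step is to do the same for $S_3$.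

## 4. $SU(3)$: syzygies of $a^{2\kappa},b^{2\kappa},c^{2\kappa}$

Let $G=SU(3)$, $A'=A=\mathbb Z[1/6]$. The roots form one orbit, so $k\equiv\kappa$ is constant. As $\langle\alpha_1,\alpha_2^\vee\rangle=-1$ is odd, $\bar\alpha=\alpha$.

**Isotypic pieces.** Let $V_A=A\otimes(\text{root lattice})$. The map $A[S_3]\to A\times A\times\mathrm{End}_A(V_A)$ given by the trivial, sign and reflection representations is an isomorphism. It is one over $\mathbb Q$, hence injective over $A$. It is onto because $\frac16\sum_w w$, $\frac16\sum_w\mathrm{sgn}(w)w$ and $\frac26\sum_w\mathrm{tr}(yw^{-1})w$ have coefficients in $A$ and, by Fourier inversion, map to $(1,0,0)$, $(0,1,0)$, $(0,0,y)$. So the functions on $W$ with left translation form the $A[S_3]$-module $A\oplus\mathrm{sgn}\oplus V_A^2$. The conditions defining $\boldsymbol{\mathscr Q}_{2\kappa}$ say that $(1-s_\alpha)F\in(1-e^\alpha)^{2\kappa}$ times everything, where $s_\alpha$ acts by left translation, so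
$$\boldsymbol{\mathscr Q}_{2\kappa}\cong M_{\mathrm{triv}}\oplus M_{\mathrm{sgn}}\oplus M_V^{2},\qquad M_\tau=\{F\in R\otimes\tau:(1-s_\alpha)F\in(1-e^\alpha)^{2\kappa}R\otimes\tau\ \ \forall\alpha\},$$
with $s_\alpha$ acting on $\tau$ only. Here $M_{\mathrm{triv}}=R$. On the sign piece $1-s_\alpha=2$, so $M_{\mathrm{sgn}}=\prod_{\alpha>0}(1-e^\alpha)^{2\kappa}R$. Both are free of rank $1$.

**The reflection piece.** We have $(1-s_\alpha)F=\alpha^\vee(F)\,\alpha$, and each root is part of a basis of $V_A$. So the condition is $\alpha^\vee(F)\in(1-e^\alpha)^{2\kappa}R$. Let $\alpha_1,\alpha_2$ be simple and $\alpha_3=-\alpha_1-\alpha_2$; then $\alpha_1^\vee+\alpha_2^\vee+\alpha_3^\vee=0$. The map $F\mapsto(\alpha_1^\vee(F),\alpha_2^\vee(F))$ is an isomorphism $R\otimes V_A\to R^2$, because the Cartan determinant $3$ is a unit. Put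
$$X=e^{\alpha_1},\ Y=e^{\alpha_2},\quad a=1-X,\ b=1-Y,\ c=1-XY=a+b-ab .$$
Since $(1-e^{\alpha_3})R=cR$, writing $\alpha_1^\vee(F)=a^{2\kappa}h_1$, $\alpha_2^\vee(F)=b^{2\kappa}h_2$, $\alpha_3^\vee(F)=c^{2\kappa}h_3$ gives
$$M_V\cong\{(h_1,h_2,h_3)\in R^3: a^{2\kappa}h_1+b^{2\kappa}h_2+c^{2\kappa}h_3=0\}. \tag{4.1}$$

**Proposition 4.1.** *For $SU(3)$ and $k=1$, $M_V$ is free of rank $2$, so (i) holds.*

*Proof.* From $c=(1-b)a+b$ we get $c^2=(1-b)^2a^2+2ab+(1-2a)b^2$. So
$$a^2h_1+b^2h_2+c^2h_3=a^2u+ab\,v+b^2t,\quad u=h_1+(1-b)^2h_3,\ v=2h_3,\ t=h_2+(1-2a)h_3 .$$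
As $2$ is a unit, $(h_1,h_2,h_3)\mapsto(u,v,t)$ is invertible, and $M_V\cong\{(u,v,t):a^2u+abv+b^2t=0\}$. By Fact 2.1, $a,b$ are coprime. So $b\mid u$, say $u=bu'$, and $a^2u'+av+bt=0$. Then $a\mid t$, say $t=at'$, and $v=-au'-bt'$. So $M_V$ is free with basis $(b,-a,0),(0,-b,a)$. The total rank is $1+1+2\cdot2=6$. $\square$

**The case $\kappa=2$: a syzygy that exists only modulo $5$.** Now $a^4,b^4,c^4$ cannot be traded for all five monomials of degree $4$. Instead look for syzygies of low order. Let $\mathsf x,\mathsf y$ be the symbols of $a,b$; the symbol of $c$ is $\mathsf x+\mathsf y$. A syzygy with linear symbols would give $l_1\mathsf x^4+l_2\mathsf y^4+l_3(\mathsf x+\mathsf y)^4=0$. With $l_3=r\mathsf x+s\mathsf y$, the coefficients of $\mathsf x^3\mathsf y^2$ and $\mathsf x^2\mathsf y^3$ are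
$$6r+4s=0,\qquad 4r+6s=0,\qquad \det\begin{pmatrix}6&4\\4&6\end{pmatrix}=20 . \tag{4.2}$$
Over $\mathbb Q$ this forces $l_3=0$. In characteristic $5$, which does not divide $|W|=6$, there is a solution $r=s$. It comes from Frobenius: $\mathsf x\cdot\mathsf x^4+\mathsf y\cdot\mathsf y^4=(\mathsf x+\mathsf y)(\mathsf x+\mathsf y)^4$. Here the guess breaks.

**Proposition 4.2.** *For $SU(3)$ and $k=2$, $\boldsymbol{\mathscr Q}_{4}$ is not free over $R=\mathbb Z[1/6][\hat T]$.*

*Proof.* Suppose it is. Its summand $M_V$ is projective, hence free by Fact 2.5, of rank $2$.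

**Step 1: syzygies modulo $5$ lift.** Put $\bar R=R/5$ and $L=M_V/5M_V$. As $R$ has no $5$-torsion, $M_V\cap5R^3=5M_V$, so $L\subset\bar R^3$. Let $x\in\bar R^3$ be a syzygy of $\bar a^4,\bar b^4,\bar c^4$ and $\tilde x\in R^3$ a lift, with $a^4\tilde x_1+b^4\tilde x_2+c^4\tilde x_3=5s$. Then $a^4\tilde x-5(s,0,0)$ and $b^4\tilde x-5(0,s,0)$ lie in $M_V$. So $\bar a^4x,\bar b^4x\in L$. Write $\bar a^4x=\sum u_il_i$ and $\bar b^4x=\sum v_il_i$ in a basis $l_1,l_2$ of $L$. Then $\bar b^4u_i=\bar a^4v_i$, and $\bar a^4\mid u_i$ by coprimality, so $x\in L$.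

**Step 2: a syzygy modulo $5$ that does not lift.** In characteristic $5$, $c^5=1-X^5Y^5=(1-X^5)+X^5(1-Y^5)=a^5+X^5b^5$. So $(\bar a,\bar X^5\bar b,-\bar c)$ is a syzygy modulo $5$. By Step 1 it lifts to $(h_1,h_2,h_3)\in M_V$. Since $h_1\equiv a$ modulo $5$ and the symbol $-\alpha_1$ of $a$ is not in $5\hat T$ (as $\langle\alpha_1,\alpha_1^\vee\rangle=2$), $h_1\notin I^2$, hence $h_1\notin I_{\mathbb Q}^2$. Let $d\le1$ be the least order of the $h_i$ over $\mathbb Q$, and let $l_i\in\mathrm{Sym}^d(\hat T_{\mathbb Q})$ be the classes of the $h_i$, not all zero. Then $l_1\mathsf x^4+l_2\mathsf y^4+l_3(\mathsf x+\mathsf y)^4=0$. If $d=0$, the coefficient of $\mathsf x^3\mathsf y$ is $4l_3=0$; if $d=1$, (4.2) gives $l_3=0$. Then $l_1\mathsf x^4+l_2\mathsf y^4=0$ with $\deg l_i\le1$, so $l_1=l_2=0$, a contradiction. $\square$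

This treats only (i), and it uses that $S_3$ produces a three-term syzygy problem. The three ingredients will survive in general: freeness forces lifting from characteristic $p$; Frobenius powers supply elements in characteristic $p$; symbols over $\mathbb Q$ show that they cannot lift. We now run this on $\mathscr Q_k$ itself, for all $G$.

## 5. The four theorems

**Theorem 1.** *Let $\Phi_1\subset\mathcal R$ be an irreducible component of rank $\ge2$, $p$ a prime with $p\nmid|W|$, $q=p^a$ ($a\ge1$), and let $k\in\mathcal M(W)$ equal the constant $\kappa=(q-1)/2$ on $\Phi_1$ ($k$ arbitrary elsewhere). Then, over $A=\mathbb Z[1/|W|]$, $\mathscr Q_k$ is not projective over $B$, and $\boldsymbol{\mathscr Q}_{2k}$, $\boldsymbol{\mathscr Q}'_{2k+1}$ are not projective over $R$. In particular (i), (ii), (iii) all fail.* (Example: $SU(3)$, $k=2$, $q=p=5$.)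

**Theorem 2.** *(a) For all $G,k$: (i)$\Rightarrow$(ii)$\Leftrightarrow$(iii), over $A$ and over any ring $A'$ with $A\subset A'\subset\mathbb Q$. (b) Each of (i), (ii), (iii) holds for all $k\in\mathcal M(W)$ if and only if every irreducible component of $\mathcal R$ has rank $1$.*

**Theorem 3.** *Let $k$ be constant $=\kappa$ on an irreducible component $\Phi_1$ of rank $\ge2$ with Coxeter number $h$. If some prime power $q=p^a$ with $p\nmid|W|$ satisfies $2\kappa+1\le q\le\kappa h$, then (i), (ii), (iii) all fail. Hence, if $\mathcal R$ is irreducible of rank $\ge2$ and $k\equiv\kappa$ is constant, (i)–(iii) all fail whenever $\kappa\ge2$, and also when $\kappa=1$ unless $\mathcal R$ is of type $A$. For $G=SU(3)$: each of (i), (ii), (iii) holds if and only if $k\in\{0,1\}$.*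

**Theorem 4.** *For all $G$ and $k$, (i)–(iii) hold after tensoring with $\mathbb Q$; hence for each $(G,k)$ they hold over $\mathbb Z[1/n]$ for some integer $n=n(G,k)\ge1$.*

So the statement of Section 1 is false, already for $SU(3)$ and $k=2$. Type $A_n$ with $n\ge3$ and $k\equiv1$, and a full list of bad primes, are not settled here.

## 6. Passing from $W$-tuples to $\mathscr Q_k$ by averaging

This lemma lets us disprove only (ii), and it gives half of Theorem 2(a).

**Lemma 6.1.** *Work over $A'$. If $\boldsymbol{\mathscr Q}_{2k}$ or $\boldsymbol{\mathscr Q}'_{2k+1}$ is projective over $R$, then $\mathscr Q_k$ is projective over $B$, hence free of rank $|W|$.*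

*Proof.* Let $M$ be either ring of tuples, with moduli $m_\alpha=d_\alpha$ or $m_\alpha=g_\alpha$.

**Step 1: a $W$-action on $M$.** Let $W$ act on $\prod_wR$ by $(uF)_w=u(F_{u^{-1}w})$. This is $B$-linear. For $F\in M$ and $\beta=u^{-1}\alpha$,
$$(uF)_{s_\alpha w}-(uF)_w=u\big(F_{s_\beta u^{-1}w}-F_{u^{-1}w}\big)\in u(m_\beta R)=m_\alpha R,$$
so $M$ is $W$-stable. An invariant $F$ satisfies $F_w=(wF)_w=w(F_1)$. So the invariants of $\prod_wR$ are the tuples $(wf)_w$ with $f=F_1\in R$.

**Step 2: $M^W\cong\mathscr Q_k$.** If $f\in\mathscr Q_k$, then $(wf)_w\in\boldsymbol{\mathscr Q}'_{2k+1}\subset\boldsymbol{\mathscr Q}_{2k}$ by Fact 2.3. Conversely, let $(wf)_w\in M$. For $m_\alpha=g_\alpha$ the condition at $w=1$ says $f\in\mathscr Q_k$. For $m_\alpha=d_\alpha$ it says $f-s_\alpha f=d_\alpha r$ with $r\in R$. Apply $s_\alpha$ and use (2.1): $s_\alpha f-f=e^{-2k_\alpha\bar\alpha}d_\alpha\,s_\alpha r$, so $e^{-2k_\alpha\bar\alpha}s_\alpha r=-r$, and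
$$2r=r-e^{-2k_\alpha\bar\alpha}s_\alpha r .$$
Modulo $1-e^\alpha$ we have $s_\alpha r\equiv r$ (Fact 2.2) and $e^{-2k_\alpha\bar\alpha}\equiv1$, because $2k_\alpha\bar\alpha\in\mathbb Z\alpha$. So $2r\in(1-e^\alpha)R$, and as $2$ is a unit, $f-s_\alpha f\in g_\alpha R$. Hence $f\in\mathscr Q_k$.

**Step 3: a direct summand.** The average $\frac1{|W|}\sum_uu$ is a $B$-linear projection of $M$ onto $M^W\cong\mathscr Q_k$. If $M$ is projective over $R$, it is projective over $B$, since $R$ is free over $B$. So is its summand $\mathscr Q_k$. It is finitely generated, hence free (Fact 2.5), and its rank was computed in Section 2. $\square$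

## 7. Lifting quasi-invariants from characteristic $p$

Let $p$ be a prime that is not invertible in $A'$ (for $A'=A$ this means $p\nmid|W|$; in general it implies $p\nmid |W|$, and $p$ is odd). Put $\bar R=R/pR=\mathbb F_p[\hat T]$ and $\bar B=B/pB$. If $b=pr\in B$ with $r\in R$, then $r\in B$; so $\bar B\subset\bar R$, and $\bar R$ is integral over $\bar B$. By Fact 2.4, $\bar B$ is a polynomial ring over the Laurent ring $\mathbb F_p[X_0]$, so it is a noetherian UFD. Put
$$\bar N=\{x\in\bar R:\ s_\alpha x-x\in\bar g_\alpha\bar R\ \ \forall\alpha\}.$$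
If $pr\in N$, then $g_\alpha\mid p(s_\alpha r-r)$, and $p$ is a prime of $R$ not dividing $g_\alpha$, so $g_\alpha\mid s_\alpha r-r$. Thus $N\cap pR=pN$ and
$$N/pN\subset\bar N\subset\bar R .$$

**Proposition 7.1.** *If $N$ is projective over $B$, then $N\to\bar N$ is surjective.*

*Proof.* Let $x\in\bar N$ with a lift $\tilde x\in R$.

**Step 1: a lift that is good for one root.** Let $\alpha\in\mathcal R_+$, write $x-s_\alpha x=\bar g_\alpha u$, lift $u$ to $\tilde u$, and put $\eta=\frac12g_\alpha\tilde u$ and
$$y_\alpha=\tfrac12(\tilde x+s_\alpha\tilde x)+\tfrac12(\eta-s_\alpha\eta).$$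
Modulo $p$, $\eta-s_\alpha\eta\equiv\frac12(x-s_\alpha x)-\frac12(s_\alpha x-x)=x-s_\alpha x$, so $y_\alpha\equiv x$. Also $s_\alpha y_\alpha-y_\alpha=-(\eta-s_\alpha\eta)\in g_\alpha R$, since $g_\alpha R$ is $s_\alpha$-stable. Write $y_\alpha=\tilde x+pr_\alpha$.

**Step 2: gluing the lifts after multiplication by some $b\in B$.** Put $G_\alpha=\prod_{\beta\in\mathcal R_+,\,\beta\ne\alpha}g_\beta$ and $J=\prod_{\alpha\in\mathcal R_+}(g_\alpha,G_\alpha)\subset R$, a product of ideals. Let $b\in B\cap J$. For each $\alpha\in\mathcal R_+$ write $b=c_\alpha+g_\alpha v_\alpha$ with $c_\alpha\in G_\alpha R$, and put $y=b\tilde x+p\sum_\alpha c_\alpha r_\alpha$. Then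
$$y-by_\alpha=p\Big[(c_\alpha-b)r_\alpha+\sum_{\beta\ne\alpha}c_\beta r_\beta\Big]\in g_\alpha R,$$
because $c_\alpha-b=-g_\alpha v_\alpha$ and $c_\beta\in G_\beta R\subset g_\alpha R$ for $\beta\ne\alpha$. Since $g_\alpha R$ is $s_\alpha$-stable and $s_\alpha(by_\alpha)-by_\alpha=b(s_\alpha y_\alpha-y_\alpha)\in g_\alpha R$, we get $s_\alpha y-y\in g_\alpha R$ for all $\alpha$. So $y\in N$ and $y\equiv bx$ modulo $p$. Hence the ideal
$$K=\{\bar b\in\bar B:\ \bar bx\in N/pN\}$$
contains the image of $B\cap J$.

**Step 3: $K$ lies in no prime of height $\le1$.** Let $P\supset K$ be a prime of $\bar B$, and $P'\ni p$ its preimage in $B$; then $P'\supset B\cap J$. Since $R/J$ is integral over its subring $B/(B\cap J)$, there is a prime $\mathfrak q\supset J$ of $R$ with $\mathfrak q\cap B=P'$. Being prime and containing the product $J$, it contains $(p,g_\alpha,G_\alpha)$ for some $\alpha$. So $\mathfrak q/pR$ contains the nonzero elements $\bar g_\alpha,\bar G_\alpha$, which are coprime in the UFD $\bar R$ by Fact 2.1. A prime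 of height $\le1$ in a UFD is $0$ or principal, so it cannot contain both; thus $\mathfrak q/pR$ has height $\ge2$. By incomparability, a strict chain of primes in $\bar R$ contracts to a strict chain in $\bar B$. So $\mathrm{ht}\,P\ge2$.

**Step 4: conclusion.** By Fact 2.5, $N$ is free over $B$, so $N/pN$ is free over $\bar B$, with a basis $l_1,\dots,l_n\in\bar R$. By Step 3, $K\ne0$; choose $0\ne\bar b\in K$ and write $\bar bx=\sum b_il_i$, $b_i\in\bar B$. For any height-one prime $P$ choose $b'\in K\setminus P$ and write $b'x=\sum b_i'l_i$. Comparing, $b_i/\bar b=b_i'/b'\in\bar B_P$. As $\bar B$ is the intersection of its localizations at height-one primes, $b_i/\bar b\in\bar B$. Hence $x\in N/pN$. $\square$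

## 8. Frobenius powers of a root

In characteristic $p$ the map $\beta\mapsto\beta^q$ is additive. In characteristic $0$ nothing of this kind exists in such low degree.

**Lemma 8.1.** *Let $\Phi_1$ be irreducible of rank $\ge2$, $V_1=\mathbb Q\Phi_1$, $m\ge2$, and let $\theta:V_1\to\mathrm{Sym}^d(V_1)$ be linear with $\theta(\beta)\in\beta^m\mathrm{Sym}(V_1)$ for all $\beta\in\Phi_1$. If $\theta\ne0$, then $d>m$.*

*Proof.* If $d<m$, all $\theta(\beta)$ vanish, and roots span $V_1$, so $\theta=0$. Let $d=m$ and $\theta(\beta)=c_\beta\beta^m$. Given $\beta$, choose a root $\gamma\in\Phi_1$ that is neither proportional nor orthogonal to $\beta$; it exists, since otherwise $\{\pm\beta\}$ would be a component. Put $\gamma'=s_\beta\gamma=\gamma-n\beta$ with $n\ne0$. Linearity gives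
$$c_{\gamma'}(\gamma-n\beta)^m=c_\gamma\gamma^m-nc_\beta\beta^m .$$
Since $m\ge2$, the coefficient of $\gamma^{m-1}\beta$ is $-mn\,c_{\gamma'}$ on the left and $0$ on the right. So $c_{\gamma'}=0$, and then the coefficient of $\beta^m$ gives $c_\beta=0$. As $\beta$ was arbitrary, $\theta=0$. $\square$

**Proposition 8.2.** *Let $k=\kappa$ be constant on an irreducible component $\Phi_1$ of rank $\ge2$, let $p$ be a prime not invertible in $A'$, and $q=p^a\ge2\kappa+1$. If $N$ is projective over $B$, there is a nonzero linear $\theta:V_1\to\mathrm{Sym}^{d'}(V_1)$, for some $d'\le q$, with $\theta(\beta)\in\beta^{2\kappa+1}\mathrm{Sym}(V_1)$ for all $\beta\in\Phi_1$.*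

*Proof.* Fix $\alpha\in\Phi_1$.

**Step 1: $e^{q\alpha}\in\bar N$.** If $\beta\notin\Phi_1$, then $s_\beta\alpha=\alpha$. If $\beta\in\Phi_1$ and $n=\langle\alpha,\beta^\vee\rangle$, then in characteristic $p$
$$s_\beta e^{q\alpha}-e^{q\alpha}=e^{q\alpha}(e^{-qn\beta}-1)=e^{q\alpha}(e^{-n\beta}-1)^q .$$
This is divisible by $(1-e^\beta)^q$, hence by $(1-e^\beta)^{2\kappa+1}$, hence by $\bar g_\beta=(1-e^\beta)(1-e^{\bar\beta})^{2\kappa}$.

**Step 2: lift, and project to the reflection representation.** By Proposition 7.1 there is $y\in N$ with $y\equiv e^{q\alpha}$ modulo $p$. Let $W_1=W(\Phi_1)$, let $\chi$ be the $\mathbb Z$-valued character of the absolutely irreducible $W_1$-module $V_1$, and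
$$e_1=\frac{\dim V_1}{|W_1|}\sum_{w\in W_1}\chi(w^{-1})\,w=\sum_wc_ww\in A'[W_1]$$
its central idempotent; the coefficients lie in $A'$ since $|W_1|$ divides $|W|$. Put $z=e_1y$. Then $z\in N$ by Fact 2.3, and $e_1z=z$.

**Step 3: the order of $z$ is at most $q$.** Since $V_1$ is not the trivial representation, $\sum_wc_w=0$. So modulo $p$
$$z\equiv\sum_wc_w(e^{qw\alpha}-1)=\sum_wc_w(e^{w\alpha}-1)^q\in\bar I^q .$$
Its class in $\mathrm{Sym}^q(\hat T\otimes\mathbb F_p)$ is, because $\bar c_w^{\,q}=\bar c_w$ in $\mathbb F_p$,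
$$\sum_wc_w(w\alpha)^q=\Big(\sum_wc_w\,w\alpha\Big)^q=(e_1\alpha)^q=\alpha^q .$$
This is nonzero: if $\alpha=p\mu$ with $\mu\in\hat T$, then $2=\langle\alpha,\alpha^\vee\rangle=p\langle\mu,\alpha^\vee\rangle$, but $p$ is odd. So $z\notin I^{q+1}=R\cap I_{\mathbb Q}^{q+1}$, and $z$ has some order $d\le q$ over $\mathbb Q$. Let $0\ne\zeta\in\mathrm{Sym}^d(\hat T_{\mathbb Q})$ be its symbol; by equivariance $e_1\zeta=\zeta$.

**Step 4: divisibility of symbols.** For $w\in W_1$ and $\beta\in\Phi_1$ we have $s_\beta wz-wz\in g_\beta R$ by Fact 2.3. Its class in $\mathrm{Sym}^d(\hat T_{\mathbb Q})$ is $s_\beta w\zeta-w\zeta$. If this is nonzero, it is the symbol of a multiple of $g_\beta$, hence divisible by $\beta^{2\kappa+1}$ (Fact 2.6). So in every case $s_\beta w\zeta-w\zeta\in\beta^{2\kappa+1}\mathrm{Sym}(\hat T_{\mathbb Q})$. By linearity $s_\beta\xi-\xi\in\beta^{2\kappa+1}\mathrm{Sym}(\hat T_{\mathbb Q})$ for all $\xi\in E:=\mathbb QW_1\zeta$.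

**Step 5: the linear map.** The central idempotent $e_1$ acts as $1$ on $E\ne0$, so $E$ is $V_1$-isotypic and there is an injective $W_1$-map $\theta_0:V_1\to E$. Then
$$-2\theta_0(\beta)=\theta_0(s_\beta\beta)-\theta_0(\beta)=s_\beta\theta_0(\beta)-\theta_0(\beta)\in\beta^{2\kappa+1}\mathrm{Sym}(\hat T_{\mathbb Q}).$$
Finally $\hat T_{\mathbb Q}=V_1\oplus V_0$ with $V_0=\bigcap_{\beta\in\Phi_1}\ker\beta^\vee$. Expand $\theta_0$ along the monomials in a basis of $V_0$. The coefficients are linear maps $V_1\to\mathrm{Sym}^{d'}(V_1)$ with $d'\le d\le q$. Since $\beta\in V_1$, each satisfies the divisibility, and some coefficient is nonzero. $\square$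

**Proof of Theorem 1.** Take $A'=A$. As $2\mid|W|$, $p$ is odd, so $q=2\kappa+1\ge3$. If $N$ were projective over $B$, Proposition 8.2 would give a nonzero $\theta$ of degree $d'\le q=2\kappa+1$, contrary to Lemma 8.1 with $m=2\kappa+1$. So $\mathscr Q_k$ is not projective over $B$, and by Lemma 6.1 neither $\boldsymbol{\mathscr Q}_{2k}$ nor $\boldsymbol{\mathscr Q}'_{2k+1}$ is projective over $R$. $\square$

## 9. Inertia groups and the implication (ii)$\Rightarrow$(iii)

**Proof of Theorem 2(b).** If some component has rank $\ge2$, take any prime $p\nmid|W|$ and the constant $k=(p-1)/2$: all three fail by Theorem 1. If all components have rank $1$, Proposition 3.1 gives (i) and (iii), and Lemma 6.1 gives (ii). $\square$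

**Proof of Theorem 2(a).** Lemma 6.1 gives (i)$\Rightarrow$(ii) and (iii)$\Rightarrow$(ii). For (ii)$\Rightarrow$(iii) we build all of $M':=\boldsymbol{\mathscr Q}'_{2k+1}$ out of $N$ and check this at height-one primes.

**Step 1: inertia.** Let $\mathfrak q\subset R$ be a height-one prime; it is principal, as $R$ is a UFD. *If $1\neq w\in W$ acts trivially modulo $\mathfrak q$, that is, $wr\equiv r$ for all $r\in R$, then $w=s_\alpha$ for a root $\alpha$ with $1-e^\alpha\in\mathfrak q$.* Indeed $1-e^{w\lambda-\lambda}\in\mathfrak q$ for all $\lambda\in\hat T$, so by Fact 2.1 no two of the $w\lambda-\lambda$ are linearly independent. Hence $w-1$ has rank $1$, and $w$, having finite order, is a reflection. The pointwise stabilizer in $W$ of its hyperplane is generated by the $s_\alpha$ it contains, so it is $\{1,s_\alpha\}$ for one pair $\pm\alpha$, and $w=s_\alpha$. Choosing $\lambda$ with $\langle\lambda,\alpha^\vee\rangle=1$ (Fact 2.4) gives $1-e^{-\alpha}\in\mathfrak q$, that is, $1-e^\alpha\in\mathfrak q$. Conversely, if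 $1-e^\alpha\in\mathfrak q$, then $s_\alpha$ acts trivially modulo $\mathfrak q$ by Fact 2.2. By Fact 2.1, $1-e^\alpha\in\mathfrak q$ for at most one $\alpha\in\mathcal R_+$.

**Step 2: the map, and what must be shown.** Let $N$ be free over $B$, of rank $|W|$, and $P=R\otimes_BN$. Put
$$\varphi:P\to M',\qquad r\otimes f\mapsto(r\cdot wf)_w .$$
It lands in $M'$ by Fact 2.3 and is a homomorphism of $R$-algebras.

*Claim: $\varphi_{\mathfrak q}:P_{\mathfrak q}\to M'_{\mathfrak q}$ is surjective for every height-one prime $\mathfrak q$.*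

Given the claim, $\varphi\otimes\mathrm{Frac}\,R$ is a surjection between spaces of dimension $|W|$, hence bijective. So $\varphi$ is injective and $P_{\mathfrak q}=M'_{\mathfrak q}$ for all $\mathfrak q$. Then $M'\subset\bigcap_{\mathfrak q}M'_{\mathfrak q}=\bigcap_{\mathfrak q}P_{\mathfrak q}=P$, the last equality because $P$ is free. So $M'\cong P$ is free of rank $|W|$.

For the claim let $\kappa_{\mathfrak q}=R_{\mathfrak q}/\mathfrak qR_{\mathfrak q}$, and let $\bar{\mathcal A}$ be the image of $P_{\mathfrak q}$ in $M'_{\mathfrak q}/\mathfrak qM'_{\mathfrak q}$, a unital $\kappa_{\mathfrak q}$-subalgebra. Since $M'_{\mathfrak q}$ is finitely generated over $R_{\mathfrak q}$, Nakayama's lemma reduces us to showing that $\bar{\mathcal A}$ is everything. We use this: a unital subalgebra of a finite product of copies of a field that separates the factors is the whole product. (If $a$ separates $i$ from $j$, then $(a-a_j)/(a_i-a_j)$ is $1$ at $i$ and $0$ at $j$; multiply over $j\ne i$.)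

**Step 3: no $1-e^\alpha$ lies in $\mathfrak q$.** All $g_\alpha$ are units in $R_{\mathfrak q}$, so $M'_{\mathfrak q}=\prod_wR_{\mathfrak q}$. For $w\ne w'$, Step 1 applied to $w'w^{-1}$ gives $r\in R$ with $wr\not\equiv w'r$ modulo $\mathfrak q$. With $\delta=\prod_{\alpha\in\mathcal R}g_\alpha\in B\setminus\mathfrak q$ we have $\delta r\in N$, and $w(\delta r)-w'(\delta r)=\delta(wr-w'r)\notin\mathfrak q$. So $\bar{\mathcal A}\subset\prod_w\kappa_{\mathfrak q}$ separates the factors and is everything.

**Step 4: $1-e^\alpha\in\mathfrak q$ for one $\alpha\in\mathcal R_+$; the shape of $M'_{\mathfrak q}$.** Put $g=g_\alpha$. All $g_\gamma$ with $\gamma\ne\pm\alpha$ are units in $R_{\mathfrak q}$. So $M'_{\mathfrak q}$ is the product, over cosets $C=\{w_C,s_\alpha w_C\}$, of the modules $\{(x,y)\in R_{\mathfrak q}^2:x\equiv y\bmod g\}$. Each has basis $e_C=(1,1)$, $\varepsilon_C=(g,-g)$, because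
$$(x,y)=\tfrac{x+y}2\,e_C+\tfrac{x-y}{2g}\,\varepsilon_C .$$
Since $\varepsilon_C^2=g^2e_C$ and $g\in\mathfrak q$,
$$M'_{\mathfrak q}/\mathfrak qM'_{\mathfrak q}=\prod_C\kappa_{\mathfrak q}[\varepsilon_C]/(\varepsilon_C^2),$$
and the $C$-component of $\varphi(1\otimes f)$ is $w_Cf+\frac12\,\frac{w_Cf-s_\alpha w_Cf}{g}\,\varepsilon_C$ modulo $\mathfrak q$.

For a root $\beta$ put $\delta_\beta=\prod_{\gamma\in\mathcal R\setminus\{\pm\beta\}}g_\gamma$. Then $w\delta_\beta=\delta_{w\beta}$ and $\delta_{-\beta}=\delta_\beta$, so $s_\beta\delta_\beta=\delta_\beta$. Also $\delta_\alpha\notin\mathfrak q$.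

**Step 5: elements of $N$ separate cosets.** Let $w\in C$, $w'\in C'$, $C\ne C'$, $\beta=w^{-1}\alpha$, $\beta'=w'^{-1}\alpha$. For every $r\in R^{s_\beta}$ the element $f=\delta_\beta r$ lies in $N$: for $\gamma\ne\pm\beta$ both $f$ and $s_\gamma f$ lie in $g_\gamma R$, and $s_\beta f=f$.

If $\beta'\ne\pm\beta$, take $r=1$. Then $wf=\delta_\alpha\notin\mathfrak q$, while $w'f$ has the factor $w'g_{\beta'}=g_\alpha\in\mathfrak q$.

If $\beta'=\pm\beta$, then $w\delta_\beta=w'\delta_\beta=\delta_\alpha$, so $wf-w'f=\delta_\alpha(wr-w'r)$. Suppose this lies in $\mathfrak q$ for all $r\in R^{s_\beta}$, and apply it to $r+s_\beta r$ with $r\in R$ arbitrary. By Fact 2.2, $ws_\beta r=s_\alpha wr\equiv wr$ and $w's_\beta r=s_\alpha w'r\equiv w'r$ modulo $\mathfrak q$. So $2(wr-w'r)\in\mathfrak q$, hence $wr\equiv w'r$ for all $r\in R$. By Step 1, $w'w^{-1}\in\{1,s_\alpha\}$, contrary to $C\ne C'$.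

**Step 6: a nonzero $\varepsilon_C$-part.** Let $w=w_C$, $\beta=w^{-1}\alpha$, $f=\delta_\beta g_\beta$. For every root $\gamma$ both $f$ and $s_\gamma f$ lie in $g_\gamma R$, so $f\in N$. Here $wf=\delta_\alpha g_\alpha\in\mathfrak q$, and by (2.1)
$$\frac{wf-s_\alpha wf}{g_\alpha}=\delta_\alpha\,\frac{g_\alpha-g_{-\alpha}}{g_\alpha}=\delta_\alpha\big(1+e^{-\alpha-2k_\alpha\bar\alpha}\big)\equiv2\delta_\alpha\not\equiv0\pmod{\mathfrak q}.$$
So the $C$-component of $\varphi(1\otimes f)$ is a nonzero multiple of $\varepsilon_C$.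

**Step 7: $\bar{\mathcal A}$ is everything.** By Step 5, $\bar{\mathcal A}$ surjects onto $\prod_C\kappa_{\mathfrak q}$. So for each $C$ it contains $a=e_C+\nu$ with $\nu$ a combination of the $\varepsilon$'s; $\nu^2=0$. Then $a^2=e_C+2e_C\nu$ and $a^3=e_C+3e_C\nu$, so $e_C=3a^2-2a^3\in\bar{\mathcal A}$. Multiplying the element of Step 6 by $e_C$ gives $\varepsilon_C\in\bar{\mathcal A}$. This proves the claim, and Theorem 2(a). $\square$

## 10. Multiderivations and primes between $2\kappa+1$ and $\kappa h$

Lemma 8.1 uses only that $\theta$ has degree $2\kappa+1$ or less. A stronger degree bound allows larger $q$ in Proposition 8.2.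

**Definition (multiderivations).** For the Coxeter arrangement $\mathcal A$ of $W(\Phi_1)$, $D(\mathcal A,m)$ is the module of derivations $\theta$ of $\mathrm{Sym}(V_1)$ with $\theta(\beta)\in\beta^m\mathrm{Sym}(V_1)$ for all $\beta\in\Phi_1$. A derivation is the same thing as a linear map $V_1\to\mathrm{Sym}(V_1)$; its degree is the degree of the values on $V_1$.

For example, the Euler derivation $\theta(v)=v$ lies in $D(\mathcal A,1)$ and has degree $1$.

We use the theorem of Terao (*Multiderivations of Coxeter arrangements*, Invent. Math. 148 (2002)): $D(\mathcal A,2\kappa+1)$ is free with exponents $\kappa h+e_i$, where $h$ is the Coxeter number and $e_i\ge1$ are the exponents of $W(\Phi_1)$. So a nonzero homogeneous element has degree at least $\kappa h+1$. For $A_2$ and $\kappa=2$ the exponents are $7,8$.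

**Proof of Theorem 3, first claim.** Let $2\kappa+1\le q\le\kappa h$ and suppose that $N$ is projective over $B$. Proposition 8.2 gives a nonzero element of degree $d'\le q\le\kappa h$ of $D(\mathcal A,2\kappa+1)$, contrary to $d'\ge\kappa h+1$. So (ii) fails, and by Lemma 6.1 (i) and (iii) fail. $\square$

**Proof of Theorem 3, constant $\kappa$ on an irreducible $\mathcal R$ of rank $\ge2$.** Here $h\ge3$. We look for a prime $p\nmid|W|$ with $2\kappa+1\le p\le\kappa h$. Since $|W|=\prod d_i$ with all degrees $d_i\le h$, a prime $p>h$ does not divide $|W|$.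

*Let $\kappa\ge2$.* If $2\kappa\le h$, Bertrand's postulate gives a prime $p$ with $h<p<2h\le\kappa h$, and $p>h\ge2\kappa$. If $2\kappa>h$, it suffices to find a prime with $2\kappa<p\le3\kappa$: then $p\le\kappa h$ and $p>h$. For $\kappa\ge13$ use Nagura (Proc. Japan Acad. 28 (1952)): for $x\ge25$ there is a prime in $[x,\frac65x]$. With $x=2\kappa\geq 26$, which is not prime, we get $2\kappa<p\le\frac{12}5\kappa$. For $\kappa=2,3,\dots,12$ take $p=5,7,11,11,13,17,17,19,23,23,29$.

*Let $\kappa=1$ and $\mathcal R$ not of type $A$.* We need a prime $p\in[3,h]$ with $p\nmid|W|$.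

- $B_n,C_n$ ($n\ge2$, $h=2n$, $|W|=2^nn!$): Bertrand gives a prime $n<p<2n$, and $p\ge3$.
- $D_n$ ($n\ge4$, $h=2n-2$, $|W|=2^{n-1}n!$): Bertrand's postulate in the form $n<p<2n-2$ for $n\ge4$.
- $G_2$ ($h=6$, $|W|=2^2\cdot3$): $p=5$. $F_4$ ($h=12$, $|W|=2^7\cdot3^2$): $p=5$.
- $E_6$ ($h=12$, $|W|=2^7\cdot3^4\cdot5$): $p=7$. $E_7$ ($h=18$, $|W|=2^{10}\cdot3^4\cdot5\cdot7$): $p=11$. $E_8$ ($h=30$, $|W|=2^{14}\cdot3^5\cdot5^2\cdot7$): $p=11$. $\square$

**Proof of Theorem 3, $SU(3)$.** For $k\ge2$ all three fail by the above. For $k=0$, $\boldsymbol{\mathscr Q}_0=\prod_wR$ is free, and for $k=1$, (i) is Proposition 4.1. In both cases (ii) and (iii) follow by Theorem 2(a). $\square$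

## 11. Rational coefficients: Dunkl operators on $W$-tuples

Over $\mathbb Q$ the original guess is correct. The plan is to linearize $\boldsymbol{\mathscr Q}_{2k}$ at each point of the complex torus, and to show that the linearized module is free by letting a rational Cherednik algebra act on it.

**The linear model.** Let $\Phi$ be a reduced root system with Weyl group $W'$, $k:\Phi\to\mathbb Z_+$ a $W'$-invariant function, $V=\mathbb C\Phi$, $S=\mathrm{Sym}(V)$. Write $S^{\times W'}$ for the product of copies of $S$ indexed by $W'$ and put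
$$M^{\mathrm{rat}}=\{F=(F_w)\in S^{\times W'}:\ F_{s_\alpha w}\equiv F_w\ \mathrm{mod}\ \alpha^{2k_\alpha}\ \ \forall w,\alpha\}.$$
Put $(\sigma_\alpha F)_w=F_{s_\alpha w}$ and $(uF)_w=u(F_{u^{-1}w})$. Then $s_\alpha=s_\alpha^V\sigma_\alpha$, where $s_\alpha^V$ acts on coefficients and commutes with $\sigma_\alpha$. One computes $(\sigma_\alpha uF)_w=u(F_{u^{-1}s_\alpha w})=(u\,\sigma_{u^{-1}\alpha}F)_w$. So $(1-\sigma_\alpha)uF=u(1-\sigma_{u^{-1}\alpha})F$, and $M^{\mathrm{rat}}$ is $W'$-stable.

**Dunkl operators.** For $\xi\in V^*$ put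
$$T_\xi=\partial_\xi-\sum_{\alpha>0}k_\alpha\frac{\alpha(\xi)}{\alpha}(1-s_\alpha),$$
where $\partial_\xi$ acts on coefficients. Together with $S$ and $W'$ these define an action of the rational Cherednik algebra $H_k(W')$ on $S[\prod\alpha^{-1}]^{\times W'}$. This is the Dunkl embedding of Etingof–Ginzburg of $H_k(W')$ into (differential operators on the complement of the hyperplanes) $\rtimes\,W'$; the latter acts on these tuples because $u\,\partial_\xi u^{-1}=\partial_{u\xi}$ and $u\circ f\circ u^{-1}=u(f)$ for $f\in S[\prod\alpha^{-1}]$.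

*Example.* In rank one, $S=\mathbb C[x]$ with $x=\alpha$, and $M^{\mathrm{rat}}$ has basis $(1,1)$, $(x^{2k},-x^{2k})$. With $\alpha(\xi)=1$, both are killed by $T_\xi$: for the second, $\partial_\xi$ gives $2k\,(x^{2k-1},-x^{2k-1})$, while $s_\alpha$ sends $(x^{2k},-x^{2k})$ to its negative, so the subtracted term is $\frac kx\cdot2\,(x^{2k},-x^{2k})$, the same element.

**Lemma 11.1.** *$T_\xi$ preserves $M^{\mathrm{rat}}$.*

*Proof.* Fix $\alpha>0$ and put $k=k_\alpha$,
$$M_\alpha=\{F\in S_{(\alpha)}^{\times W'}:(1-\sigma_\alpha)F\in\alpha^{2k}S_{(\alpha)}^{\times W'}\},$$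
an $S_{(\alpha)}$-module. A tuple over $S[\prod\alpha^{-1}]$ that lies in $M_\alpha$ for every $\alpha>0$ has coefficients in $S$ and lies in $M^{\mathrm{rat}}$. So for $F\in M^{\mathrm{rat}}$ we show $T_\xi F\in M_\alpha$.

For positive $\beta\ne\alpha$, $(1-s_\beta)F\in M^{\mathrm{rat}}\subset M_\alpha$ and $\beta$ is a unit in $S_{(\alpha)}$, so $\frac{\beta(\xi)}\beta(1-s_\beta)F\in M_\alpha$. It remains to treat $\partial_\xi F-k\frac{\alpha(\xi)}\alpha(1-s_\alpha)F$. Write $F=F_++F_-$ with $\sigma_\alpha F_\pm=\pm F_\pm$. Then $F_-=\frac12(1-\sigma_\alpha)F=\alpha^{2k}G$ with $\sigma_\alpha G=-G$. On $F_+$, $s_\alpha=s_\alpha^V$, and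
$$\partial_\xi F_+-k\tfrac{\alpha(\xi)}\alpha(1-s_\alpha^V)F_+$$
is regular, because $(1-s_\alpha^V)$ produces a factor $\alpha$, and $\sigma_\alpha$-invariant; so it lies in $M_\alpha$. On $F_-$, $s_\alpha=-s_\alpha^V$, and since $s_\alpha^V(\alpha^{2k}G)=\alpha^{2k}s_\alpha^VG$,
$$\partial_\xi F_--k\tfrac{\alpha(\xi)}\alpha(1+s_\alpha^V)F_-=\alpha^{2k}\partial_\xi G+k\,\alpha(\xi)\,\alpha^{2k-1}(1-s_\alpha^V)G .$$
As $(1-s_\alpha^V)G$ is divisible by $\alpha$, this lies in $\alpha^{2k}S_{(\alpha)}^{\times W'}\subset M_\alpha$. $\square$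

**Proposition 11.2.** *$M^{\mathrm{rat}}$ is a free $S$-module.*

*Proof.* By Lemma 11.1, $M^{\mathrm{rat}}$ is an $H_k(W')$-module. It is finitely generated over $S$ and graded in degrees $\ge0$, and the $T_\xi$ lower the degree by $1$, so they act locally nilpotently. Thus $M^{\mathrm{rat}}$ lies in the category $\mathcal O$ of Ginzburg–Guay–Opdam–Rouquier (GGOR, Invent. Math. 154 (2003)). We use the following from there. The category $\mathcal O$ is abelian, its objects have finite length, and it has a progenerator. The standard modules $S\otimes\tau$ ($\tau$ an irreducible $W'$-module), free over $S$, have simple heads, and every simple object is the head of exactly one of them. The functor $KZ$ takes $\mathcal O$ to finite-dimensional modules over the Hecke algebra with parameters $e^{2\pi ik_\alpha}$ and is fully faithful on projectives.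

As the $k_\alpha$ are integers, the parameters are $1$, so the Hecke algebra is $\mathbb CW'$. Hence the endomorphism ring of a progenerator of $\mathcal O$ is the endomorphism ring of a finite-dimensional $\mathbb CW'$-module, which is a semisimple ring. So $\mathcal O$, being equivalent to finitely generated modules over (the opposite of) this ring, is semisimple. A standard module has a simple head, so in a semisimple category it is simple. The simple objects are therefore the modules $S\otimes\tau$, and $M^{\mathrm{rat}}$ is a finite direct sum of these. $\square$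

**Proof of Theorem 4.**

**Step 1: (i) over $\mathbb C$, point by point.** Let $M=\boldsymbol{\mathscr Q}_{2k}\otimes\mathbb C$, and let $t\in\mathrm{Hom}(\hat T,\mathbb C^*)$ be a closed point of $\mathrm{Spec}\,\mathbb C[\hat T]$ with completed local ring $\hat R_t$. Put $\Phi'=\{\alpha\in\mathcal R:t(\bar\alpha)=1\}$. If $\alpha,\beta\in\Phi'$, then
$$\overline{s_\alpha\beta}=s_\alpha\bar\beta=\bar\beta-\langle\bar\beta,\alpha^\vee\rangle\alpha$$
with integral $\langle\bar\beta,\alpha^\vee\rangle$, and $t(\alpha)=1$, so $s_\alpha\beta\in\Phi'$. Thus $\Phi'$ is a reduced root system, with Weyl group $W'=\langle s_\alpha:\alpha\in\Phi'\rangle\subset W$. For $\alpha\notin\Phi'$, $1-e^{\bar\alpha}$ is a unit in $\hat R_t$, so its condition is empty. Under the isomorphism $\hat R_t\cong\widehat{\mathrm{Sym}}(\hat T_{\mathbb C})$, $e^\lambda\mapsto t(\lambda)\exp(\lambda)$, for $\alpha\in\Phi'$ the element $1-e^{\bar\alpha}$ becomes $1-\exp(\bar\alpha)$, a unit times $\alpha$. Group $W$ into cosets $W'w$. Since kernels commute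 with flat base change, $M\otimes\hat R_t$ is a product of $|W/W'|$ copies of the base change of $M^{\mathrm{rat}}(\Phi',k|_{\Phi'})$ along the flat map $\mathrm{Sym}(\mathbb C\Phi')\to\mathrm{Sym}(\hat T_{\mathbb C})\to\widehat{\mathrm{Sym}}(\hat T_{\mathbb C})$. By Proposition 11.2 it is free.

**Step 2: (i) over $\mathbb Q$.** The localization of $M$ at $t$ is finitely generated and becomes free over the faithfully flat extension $\hat R_t$, so it is flat, hence free. So $M$ is locally free, that is, projective over $\mathbb C[\hat T]$. Since $\mathbb Q[\hat T]\to\mathbb C[\hat T]$ is faithfully flat, $\boldsymbol{\mathscr Q}_{2k}\otimes\mathbb Q$ is flat and finitely presented, hence projective over $\mathbb Q[\hat T]$, hence free by Fact 2.5. Its rank is $|W|$ by Section 2.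

**Step 3: (ii) and (iii) over $\mathbb Q$.** These follow from Theorem 2(a) with $A'=\mathbb Q$.

**Step 4: spreading out.** Let $M$ be any of the three modules over $A$, with base ring $C\in\{R,B\}$. Choose elements of $M$ that form a basis of $M\otimes\mathbb Q$ over $C\otimes\mathbb Q$; clearing denominators makes this possible. The map $C^{|W|}\to M$ is injective, and its cokernel is a finitely generated $C$-module in which every element is killed by some positive integer. So one integer kills it all, and after inverting this integer $M$ is free. Invert the integers for the three modules together with $|W|$; this gives $n(G,k)$. $\square$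

**Primes that must divide $n(G,k)$.** Propositions 7.1 and 8.2 were proved over every $A'$ with $A\subset A'\subset\mathbb Q$ in which $p$ is not invertible, and so the first claim of Theorem 3 holds over such $A'$. Let $k$ be constant $=\kappa$ on a component of rank $\ge2$ with Coxeter number $h$, let $p\nmid|W|$ be a prime with a power in $[2\kappa+1,\kappa h]$, and suppose that (i)–(iii) hold over $\mathbb Z[1/n]$ with $p\nmid n$. By base change they hold over $A'=\mathbb Z[1/(n|W|)]$, in which $p$ is not invertible, a contradiction. So every integer $n(G,k)$ as in Theorem 4 is divisible by every such prime. For $SU(3)$ and $k=2$ the interval is $[5,6]$ and the prime is $5$, the one dividing the determinant $20$ in (4.2).
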